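\title{How Many Edges Force an Orientation of Diameter Three?}

\begin{abstract}
Let $m(n,d)$ be the least integer $m$ such that every bridgeless graph with $n$ vertices and at least $m$ edges has an orientation of diameter at most $d$. It has been conjectured that $m(n,d)=\binom{n-d}{2}+n+2$ for $2\le d\le n-2$. We prove that $m(n,3)=\binom{n-3}{2}+n+1$ for all sufficiently large $n$, so the conjecture fails for $d=3$. The lower bound comes from a clique with a triangle attached at one vertex. For the upper bound we set aside the at most two vertices of small degree, fix in advance the arcs that these vertices need, and orient the remaining edges at random.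
\end{abstract}

\section{Introduction}

All graphs are finite and simple. An edge $e$ of a connected graph $G$ is a \emph{bridge} if $G-e$ is disconnected, and $G$ is \emph{bridgeless} if it is connected and has no bridge. An \emph{orientation} of $G$ assigns to each edge $uv$ one of the two directions $u\to v$ and $v\to u$; a directed edge is an \emph{arc}. If $u\to v$, then $u$ is an \emph{in-neighbor} of $v$ and $v$ is an \emph{out-neighbor} of $u$. In an orientation, the \emph{distance} $d(u,v)$ is the minimum length of a directed path from $u$ to $v$, and it is $\infty$ if there is no such path. The \emph{diameter} of the orientation is the maximum of $d(u,v)$ over all ordered pairs $(u,v)$ of vertices.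

By a theorem of Robbins, a connected graph has an orientation of finite diameter if and only if it is bridgeless. This says nothing about how small the diameter can be made. A cycle on $n$ vertices has finite diameter only when it is oriented cyclically, and then the diameter is $n-1$; a graph with many edges has many short paths, and one expects to be able to keep a short path in each direction between any two vertices. To measure this, let $m(n,d)$ be the minimum number $m$ such that every bridgeless graph with $n$ vertices and at least $m$ edges has an orientation of diameter at most $d$. The following facts are known.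
\begin{itemize}
\item For $n\ge5$ we have $m(n,2)=\binom n2-n+5=\binom{n-2}{2}+n+2$. This is a theorem of Cochran, Czabarka, Dankelmann and Sz\'ekely, which confirms a conjecture of Koh and Tay.
\item For $n\ge5$ we have $m(n,n-2)=n+3=\binom{n-(n-2)}{2}+n+2$.
\item For $5\le d\le n-2$ we have $m(n,d)\ge\binom{n-d}{2}+n+2$.
\end{itemize}
One formula thus gives the value at $d=2$ and at $d=n-2$, and a lower bound for $5\le d\le n-2$. The problem we consider, posed by Boriboon and Kittipassorn~\cite{BK}, is the conjecture that this formula is always the answer:
\begin{equation}\label{eq:conj}
m(n,d)=\binom{n-d}{2}+n+2\qquad\text{for } 2\le d\le n-2 .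
\end{equation}
We determine $m(n,3)$ for large $n$.

\begin{theorem}\label{thm:main}
For all sufficiently large $n$,
\[
m(n,3)=\binom{n-3}{2}+n+1 .
\]
\end{theorem}

The value predicted by~\eqref{eq:conj} for $d=3$ is larger by one, and $3\le n-2$ for $n\ge5$, so the conjecture is false. The upper bound in Theorem~\ref{thm:main} alone already disproves it. The theorem makes no claim about $d\ne3$ or about small $n$, and its proof uses none of the results quoted above.

Section~\ref{sec:clique} proves the lower bound and shows by hand how one additional edge removes the obstruction. Section~\ref{sec:core} begins the proof of the upper bound by splitting a dense graph into a core and at most two vertices of small degree; the plan of the rest of the proof is given there.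

\section{A clique with a triangle, and one edge more}\label{sec:clique}

A graph that has many edges but no orientation of small diameter should be a large clique together with a few badly attached vertices. For diameter~$3$ two such vertices suffice.

\begin{proposition}\label{prop:lower}
For $n\ge5$ we have $m(n,3)\ge\binom{n-3}{2}+n+1$.
\end{proposition}

\begin{proof}
Let $G$ consist of a complete graph $K_{n-2}$ and two new vertices $x_1,x_2$ that form a triangle $vx_1x_2$ with one vertex $v$ of $K_{n-2}$. Every edge lies on a triangle, so $G$ is bridgeless, and $G$ has $\binom{n-2}{2}+3=\binom{n-3}{2}+n$ edges. Consider an orientation of finite diameter. Each of $x_1,x_2$ has degree~$2$ and needs an in-neighbor and an out-neighbor, so the triangle is directed, say $v\to x_1\to x_2\to v$. Let $w\ne v$ be a vertex of $K_{n-2}$. Every path between $w$ and $\{x_1,x_2\}$ passes through $v$, so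
\[
d(x_1,w)=2+d(v,w),\qquad d(w,x_2)=d(w,v)+2 .
\]
The edge $vw$ has only one direction, so $d(v,w)$ and $d(w,v)$ are not both~$1$. Hence the diameter is at least~$4$.
\end{proof}

\begin{remark}\label{rem:shape}
This construction explains the shape of~\eqref{eq:conj}. For $3\le d\le n-2$, attach a cycle $vx_1\cdots x_{d-1}$ of length $d$ to a vertex $v$ of $K_{n-d+1}$. The graph is bridgeless with $\binom{n-d+1}{2}+d=\binom{n-d}{2}+n$ edges, and once the cycle is directed as $v\to x_1\to\cdots\to x_{d-1}\to v$ we have $d(x_1,w)=d-1+d(v,w)$ and $d(w,x_{d-1})=d(w,v)+d-1$, one of which exceeds~$d$. So for $d\ge3$ the lower bound in~\eqref{eq:conj} asserts that some graph beats this construction by one edge. For $d\ge5$ this is the third fact quoted in the introduction. For $d=2$ and $n\ge5$ a bad graph with $\binom{n-2}{2}+n+1=\binom{n-1}{2}+3$ edges is also at hand: join a new vertex $x$ to three vertices of $K_{n-1}$. In an orientation of diameter at most~$2$ we may assume, after reversing all arcs, that $x$ has a single in-neighbor $p$. Then every vertex other than $x$ and $p$ must send an arc to $p$, so $x$ is the only out-neighbor of $p$, and $p$ reaches only $x$ and the two out-neighbors of $x$ within two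 steps, which misses a vertex. It is therefore natural to expect the extra edge for $d=3$ as well. Theorem~\ref{thm:main} says that for large $n$ it is not available.
\end{remark}

The obstruction in Proposition~\ref{prop:lower} is that $v$ is both the only entrance to $\{x_1,x_2\}$ and the only exit from it: diameter~$3$ asks for $w\to v$ and for $v\to w$ at once. The first test of Theorem~\ref{thm:main} is to add one edge to this graph. The new edge joins $x_1$ or $x_2$ to a second vertex of the clique, so entrance and exit can be separated. The next lemma covers this graph and the one in which the two extra vertices have no common neighbor. It shows the method of the whole proof in its simplest form: first fix the arcs that the vertices of small degree force, then orient the dense remainder. It is also one of the cases of the final argument.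

\begin{lemma}\label{lem:clique}
Let $G$ consist of a complete graph on a set $C$ with $|C|\ge5$ and two adjacent vertices $x,y\notin C$, where $x$ has exactly two neighbors in $C$ and $y$ has exactly one. Then $G$ has an orientation of diameter at most~$3$.
\end{lemma}

\begin{proof}
Let $c$ be the neighbor of $y$ in $C$, and name the neighbors $a,b$ of $x$ in $C$ so that $a\ne c$; the case $c=b$ is allowed. Put $U=C\setminus\{a\}$.

Orient $x\to y\to c$ and $a\to x\to b$, so that $a$ is the entrance. The vertex $y$ is now reached only along $a\to x\to y$, so diameter~$3$ forces $w\to a$ for all $w\in U$. Then $x$ is the only out-neighbor of $a$, and within three steps $a$ can reach $U$ only along $a\,x\,b\,w$ or $a\,x\,y\,c$. This forces $b\to w$ for all $w\in U\setminus\{b,c\}$. Since $a\ne b$, these arcs do not conflict, and we fix them all. They give the following distances, where $w\in U$.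
\begin{itemize}
\item To $a$: $d(w,a)=1$, $d(x,a)=2$ via $b$, and $d(y,a)=2$ via $c$.
\item To $x$: $d(a,x)=1$, $d(w,x)=2$, and $d(y,x)=3$ along $y\,c\,a\,x$.
\item To $y$: $d(x,y)=1$, $d(a,y)=2$, and $d(w,y)=3$ along $w\,a\,x\,y$.
\item To $U$: $d(x,w)\le2$, since $x\to b$, the vertex $c$ is reached via $y$, and all other vertices via $b$; hence $d(a,w)\le3$.
\end{itemize}
It remains to orient the other edges inside $U$ so that $d(c,w)\le2$ for all $w\in U$, which gives $d(y,w)\le3$, and so that all distances between vertices of $U$ are at most~$3$.

We use the following orientation of a complete graph on a set $Z$ with $|Z|\ge3$. Take distinct $s,t\in Z$, orient $s\to t$, $t\to z$ and $z\to s$ for all $z\in Z\setminus\{s,t\}$, and orient the other edges arbitrarily. Each such $z$ lies on the directed triangle $s\,t\,z$, so all distances from or to $s$ and $t$ are at most~$2$, and $d(z,z')\le3$ along $z\,s\,t\,z'$.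

If $c\ne b$, apply this to $Z=U$ with $s=c$ and $t=b$. It agrees with the arcs $b\to w$ fixed before and has both required properties. If $c=b$, then $b\to w$ for all $w$ in $W=U\setminus\{b\}$, so $d(c,w)=1$, and $d(w,b)=3$ along $w\,a\,x\,b$. Apply the construction to $Z=W$, which has $|C|-2\ge3$ vertices, with any $s$ and $t$. Figure~\ref{fig:clique} shows both cases.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth, every node/.style={draw,circle,inner sep=1.5pt,minimum size=6mm}]
\node[thick,minimum size=9mm] (W) at (0,0) {$W$};
\node (a) at (1.5,1.5) {$a$}; \node (b) at (1.5,-1.5) {$b$};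
\node (x) at (3.5,1.5) {$x$}; \node (y) at (3.5,-1.5) {$y$};
\draw[->] (W)--(a); \draw[->] (b)--(W); \draw[->] (b)--(a); \draw[->] (a)--(x);
\draw[->] (x)--(b); \draw[->] (x)--(y); \draw[->] (y)--(b);
\node[thick,minimum size=9mm] (W2) at (7,0) {$W$};
\node (a2) at (6,1.5) {$a$}; \node (c2) at (6,-1.5) {$c$}; \node (b2) at (8.8,0) {$b$};
\node (x2) at (10.2,1.5) {$x$}; \node (y2) at (10.2,-1.5) {$y$};
\draw[->] (W2)--(a2); \draw[->] (W2)--(c2); \draw[->] (b2)--(W2); \draw[->] (c2)--(a2);
\draw[->] (c2)--(b2); \draw[->] (b2)--(a2); \draw[->] (a2)--(x2); \draw[->] (x2)--(b2);
\draw[->] (x2)--(y2); \draw[->] (y2)--(c2);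
\end{tikzpicture}
\caption{Orientations of diameter at most $3$ of a clique plus adjacent vertices $x,y$, where $x$ has two neighbors $a,b$ in the clique and $y$ has one. The node $W$ stands for all other vertices of the clique, and an arrow at $W$ stands for an arc at each of them. Left: the neighbor of $y$ is $b$, and $W$ is oriented with diameter at most $3$. Right: the neighbor of $y$ is a third vertex $c$, and $W$ is oriented arbitrarily.}
\label{fig:clique}
\end{figure}

\section{Low vertices and the core}\label{sec:core}

From now on $G$ is a bridgeless graph with $n$ vertices and
\begin{equation}\label{eq:size}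
|E(G)|\ge\binom{n-3}{2}+n+1 ,
\end{equation}
and we construct an orientation of $G$ of diameter at most~$3$. We assume $n\ge n_0$ for an absolute constant $n_0$, large enough for the finitely many inequalities below that are said to hold for large $n$. Edges whose direction is not specified are oriented arbitrarily; additional arcs never increase distances. Since $G$ is bridgeless, every vertex has degree at least~$2$. This is the only way in which bridgelessness is used, and it cannot be dropped: a vertex of degree~$1$ lacks an in-neighbor or an out-neighbor.

A \emph{non-edge} of a graph is a pair of distinct non-adjacent vertices. Since $\binom n2-\binom{n-3}{2}=3n-6$, condition~\eqref{eq:size} says that $G$ has at most $2n-7$ non-edges. A vertex of degree $o(n)$ uses up almost $n$ of them, so there are at most two such vertices. We shall treat them by hand and the rest by a random orientation. Put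
\[
\tau=\lceil n^{2/3}\rceil .
\]
The exponent is chosen so that $\tau=o(n)$ and $n=o(\tau^2)$: a degree of order $\tau$ is small compared with $n$, but two disjoint sets of order $\tau$ span more pairs than there are non-edges. Cutting at degree exactly $\tau$ is not enough, because in Lemma~\ref{lem:onebad} the vertices above the cut must have degree several times larger than those below it. So we look for a gap in the degree sequence.

\begin{lemma}\label{lem:gap}
There is an integer $T$ with $\tau\le T\le25\tau$ such that at most two vertices of $G$ have degree at most $T$ and all other vertices have degree greater than $5T$.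
\end{lemma}

\begin{proof}
Let $T_i=5^i\tau$ for $i=0,1,2,3$. Three vertices of degree at most $T_3$ would be incident with at least $3(n-1-T_3)-3$ non-edges, as only the non-edges among the three are counted twice, and this exceeds $2n$ for large $n$. So at most two vertices have degree at most $T_3$, and one of the three intervals $(T_i,T_{i+1}]$, $i\in\{0,1,2\}$, contains no degree. Take $T=T_i$.
\end{proof}

Fix such a $T$ and put
\[
L=\{v:\deg v\le T\},\qquad C=V(G)\setminus L,\qquad \ell=|L|\le2,\qquad N=|C|=n-\ell,\qquad H=G[C].
\]
The vertices of $L$ are \emph{low}, and $H$ is the \emph{core}. Every vertex of $C$ has degree greater than $5T-2\ge4T$ in $H$. Let $f$ be the number of non-edges of $H$, and let $e_L\le\ell T$ be the number of edges of $G$ that meet $L$. Then $f=\binom N2-|E(G)|+e_L$. Inserting~\eqref{eq:size} and the identities $\binom{n-1}{2}-\binom{n-3}{2}=2n-5$ and $\binom{n-2}{2}-\binom{n-3}{2}=n-3$, we obtain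
\begin{equation}\label{eq:budget}
f\le N-5+e_L\quad\text{if }\ell=1,\qquad\qquad f\le e_L-4\quad\text{if }\ell=2 .
\end{equation}
These inequalities express a trade: each edge missing from the core is paid for by an edge at a low vertex, which gives that vertex more ways in and out. The graph of Proposition~\ref{prop:lower} has $\ell=2$, $e_L=3$ and $f=0$, and violates the second inequality by exactly one.

Low vertices are attached to the core by the following observation.

\begin{lemma}\label{lem:attach}
Suppose $G$ is oriented so that $d(u,v)\le2$ for all $u,v\in C$. If a low vertex $z$ has an in-neighbor and an out-neighbor in $C$, then $d(w,z)\le3$ and $d(z,w)\le3$ for all $w\in C$.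
\end{lemma}

\begin{proof}
If $a\to z\to b$ with $a,b\in C$, then $d(w,z)\le d(w,a)+1$ and $d(z,w)\le1+d(b,w)$.
\end{proof}

So we would like to orient the core with diameter~$2$, and three things can go wrong. For $\ell\le1$ the core may miss so many edges that it has no such orientation (Section~\ref{sec:one}). For $\ell=2$ the core is almost complete, but the same argument bounds the distance between the two low vertices only by~$4$; and one of two adjacent low vertices may have a single neighbor in $C$, as in Lemma~\ref{lem:clique} (Section~\ref{sec:two}). In each case we prescribe the directions of some edges of the core. The next section shows that the other edges can then be oriented at random.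

\section{Random orientations with reserved edges}\label{sec:random}

Let $F$ be a graph in which some edges, called \emph{reserved}, have already been given a direction. For distinct vertices $u,v$, a vertex $w\notin\{u,v\}$ is a \emph{connector} for the ordered pair $(u,v)$ if $uw$ and $wv$ are edges, $uw$ is not reserved as $w\to u$, and $wv$ is not reserved as $v\to w$. In other words, the path $u\,w\,v$ can still become a directed path from $u$ to $v$.

\begin{lemma}\label{lem:random}
Let $n$ be large, let $F$ be a graph on at most $n$ vertices with some edges reserved, and let $F'$ be the spanning subgraph of unreserved edges. There is an orientation of $F$ that extends the reserved directions and has both of the following properties.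
\begin{enumerate}
\item[(i)] $d(u,v)\le2$ for every ordered pair $(u,v)$ with at least $\tau/2$ connectors.
\item[(ii)] If $F'$ has minimum degree at least $\tau/2$ and at most $3n$ non-edges, then $d(u,v)\le3$ for all $u,v$.
\end{enumerate}
\end{lemma}

\begin{proof}
Orient each edge of $F'$ in either direction with probability $\frac12$, independently. Events that depend on disjoint sets of edges are independent. Fix an ordered pair $(u,v)$ of distinct vertices.

(i) For a connector $w$, each of the edges $uw$ and $wv$ is either reserved in the right direction or random, so $u\to w\to v$ holds with probability at least $\frac14$. The paths through different connectors are edge-disjoint. With at least $\tau/2$ connectors, $d(u,v)>2$ has probability at most $(3/4)^{\tau/2}$.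

(ii) We look for many edge-disjoint $u,v$-paths of length at most $3$ in $F'$. Let $X=N_{F'}(u)\setminus\{v\}$ and $Y=N_{F'}(v)\setminus\{u\}$; neither set contains $u$ or $v$, and both have at least $\tau/2-1\ge\tau/3$ elements. If $|X\cap Y|\ge\tau/12$, the argument of (i) shows that $d(u,v)>2$ has probability at most $(3/4)^{\tau/12}$. Otherwise the disjoint sets $X\setminus Y$ and $Y\setminus X$ have at least $\tau/3-\tau/12=\tau/4$ elements each. Let $M$ be a maximal set of pairwise disjoint edges of $F'$ between them. If $|M|<\tau/8$, then more than $\tau/8$ vertices on each side lie on no edge of $M$, and by maximality no edge of $F'$ joins two such vertices on opposite sides. This gives more than $\tau^2/64\ge n^{4/3}/64>3n$ non-edges of $F'$, a contradiction. So $|M|\ge\tau/8$. For the edges $xy\in M$ with $x\in X\setminus Y$ and $y\in Y\setminus X$, the paths $u\,x\,y\,v$ consist of unreserved edges and share no inner vertex, hence no edge. Each is directed from $u$ to $v$ with probability $\frac18$, so $d(u,v)>3$ has probability at most $(7/8)^{\tau/8}$.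

Each of the bounds obtained is at most $(7/8)^{\tau/12}$, and there are at most $n^2$ ordered pairs. The probability that (i) or (ii) fails for some pair is thus at most $2n^2(7/8)^{\tau/12}$, which is less than $1$ for large $n$ because $\tau\ge n^{2/3}$.
\end{proof}

To count connectors we use one remark repeatedly. If $w$ is a common neighbor of $u$ and $v$ but not a connector for $(u,v)$, then $uw$ or $wv$ is reserved, and this edge determines $w$. So $r$ reserved edges destroy at most $r$ connectors of any pair.

\section{At most one low vertex}\label{sec:one}

If $\ell=0$, then $G=H$ has minimum degree greater than $4T\ge\tau/2$ and at most $2n$ non-edges, and Lemma~\ref{lem:random}(ii) with no reserved edges gives an orientation of diameter at most~$3$.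

For the rest of this section let $\ell=1$, $L=\{x\}$ and $h=\deg x$, so that $2\le h\le T$ and, by~\eqref{eq:budget},
\begin{equation}\label{eq:one}
f\le N-5+h\le N+T .
\end{equation}
About $N$ non-edges are enough to rule out diameter~$2$ in the core. For example, let $C\setminus\{u,v\}$ be a clique split into two halves, join $u$ to one half and $v$ to the other, and let $u,v$ be non-adjacent. Then all degrees in $H$ are large, $f=N-1$, which~\eqref{eq:one} permits when $h\ge4$, and $u,v$ are at distance~$3$ even in the undirected graph $H$. We show that this can happen for one pair only. Call a pair $\{u,v\}$ of distinct vertices of $C$ \emph{bad} if $u$ and $v$ have fewer than $\tau$ common neighbors in $H$.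

\begin{lemma}\label{lem:onebad}
There is at most one bad pair.
\end{lemma}

\begin{proof}
If $\{u,v\}$ is bad, then more than $N-2-\tau$ of the other vertices of $C$ are non-adjacent to $u$ or to $v$, and each gives its own non-edge at $u$ or $v$.

Suppose two bad pairs are disjoint. A non-edge counted for both joins the two pairs, so at most $4$ are counted twice. Hence $f\ge2(N-2-\tau)-4>N+T$ for large $n$, contrary to~\eqref{eq:one}.

Suppose $\{u,v\}$ and $\{u,w\}$ are bad with $v\ne w$. Now the non-edges at $u$ serve both pairs, and the count shows only that $u$ has small degree. Let $\alpha$ be the number of non-edges of $H$ at $u$. At least $N-2-\tau-\alpha$ vertices outside $\{u,v\}$ are adjacent to $u$ but not to $v$, and at least as many outside $\{u,w\}$ are adjacent to $u$ but not to $w$. The resulting non-edges at $v$ and at $w$ do not contain $u$, and only $vw$ can be counted twice. Thus $f\ge\alpha+2(N-2-\tau-\alpha)-1$, that is, $\alpha\ge2N-5-2\tau-f\ge N-5-2\tau-T$. It follows that $\deg_H u=N-1-\alpha\le4+2\tau+T\le4+3T\le4T$, whereas every vertex of $C$ has degree greater than $4T$ in $H$.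
\end{proof}

The last line is where the gap of Lemma~\ref{lem:gap} is used: the term $T$ comes from the degree of the low vertex through~\eqref{eq:one}, and it must be smaller than the degrees in the core.

If $\{u,v\}$ is the bad pair, let $\kappa$ be the number of $u,v$-paths of length at most~$2$ in $H$, that is, the number of common neighbors of $u$ and $v$ in $H$, plus $1$ if $uv$ is an edge. These paths are pairwise edge-disjoint, and each can be directed only one way, so diameter~$2$ in the core needs $\kappa\ge2$. A small $\kappa$ is expensive: each of the other $N-2$ vertices that is not a common neighbor gives a non-edge, and $uv$ is one more if $u,v$ are non-adjacent. Hence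
\begin{equation}\label{eq:kappa}
f\ge N-1-\kappa .
\end{equation}

\begin{lemma}\label{lem:coreone}
The core $H$ has an orientation of diameter at most~$3$ in which $d(p,q)\le2$ whenever $\{p,q\}$ is not a bad pair. If there is no bad pair, or if $\kappa\ge2$, then $H$ has an orientation of diameter at most~$2$.
\end{lemma}

\begin{proof}
If there is a bad pair $\{u,v\}$ and $\kappa\ge2$, take two $u,v$-paths of length at most~$2$ and reserve one as a directed path from $u$ to $v$ and the other as a directed path from $v$ to $u$. Otherwise reserve nothing. At most $4$ edges are reserved, so every ordered pair $(p,q)$ of distinct vertices with $\{p,q\}$ not bad has at least $\tau-4\ge\tau/2$ connectors. The graph of unreserved edges has minimum degree at least $4T-4\ge\tau/2$ and at most $f+4\le N+T+4\le3n$ non-edges. Apply Lemma~\ref{lem:random} to $F=H$. By Lemma~\ref{lem:onebad} the only pair not covered by part (i) is $\{u,v\}$, and for $\kappa\ge2$ it is served by the reserved paths.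
\end{proof}

\begin{proposition}\label{prop:one}
If $\ell=1$, then $G$ has an orientation of diameter at most~$3$.
\end{proposition}

\begin{proof}
Suppose first that there is no bad pair or that $\kappa\ge2$. Orient $H$ with diameter at most~$2$ by Lemma~\ref{lem:coreone}, give $x$ an in-neighbor and an out-neighbor, which is possible as $h\ge2$, and apply Lemma~\ref{lem:attach}.

Suppose now that $\{u,v\}$ is the bad pair and $\kappa\le1$. Orient $H$ as in the first statement of Lemma~\ref{lem:coreone}; distances inside $C$ are at most~$3$. We must orient the edges at $x$ so that no path to or from $x$ relies on $d(u,v)$ or $d(v,u)$. The missing edges of the core pay for this: \eqref{eq:kappa} and~\eqref{eq:one} give $N-2\le f\le N-5+h$, so $h\ge3$. Choose $p\in N(x)\setminus\{u,v\}$, let $B=N(x)\setminus\{p\}$, so that $|B|\ge2$, and orient $p\to x$ and $x\to b$ for all $b\in B$. Let $w\in C$. Since $p\notin\{u,v\}$, we have $d(w,p)\le2$ and $d(w,x)\le3$. If $B$ contains a vertex $p'\notin\{u,v\}$, then $d(p',w)\le2$ and $d(x,w)\le3$. Otherwise $B=\{u,v\}$, because $|B|\ge2$. Then $d(x,u)=d(x,v)=1$, and for $w\notin\{u,v\}$ we have $d(x,w)\le1+d(u,w)\le3$.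
\end{proof}

\section{Two low vertices}\label{sec:two}

Let $\ell=2$ and $L=\{x,y\}$. By~\eqref{eq:budget}, $f\le e_L-4\le2T=o(n)$, so the core is almost complete and has an orientation of diameter~$2$ even when some arcs are prescribed. We need two versions of this. The first fixes a short route between $x$ and $y$. The second imitates the arcs $w\to a$ of Lemma~\ref{lem:clique} and brings every vertex of the core within two steps of $x$.

\begin{lemma}\label{lem:coretwo}
Let $\ell=2$.
\begin{enumerate}
\item[(a)] Any prescribed directions on at most two edges of $H$ extend to an orientation of $H$ of diameter at most~$2$.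
\item[(b)] Let $A\subset C$ with $2\le|A|\le T$, and suppose every $w\in C\setminus A$ has a neighbor in $A$. Then $H$ has an orientation of diameter at most~$2$ in which every $w\in C\setminus A$ has an out-neighbor in $A$.
\end{enumerate}
\end{lemma}

\begin{proof}
For distinct $u,v\in C$, each vertex of $C\setminus\{u,v\}$ that is not a common neighbor of $u$ and $v$ gives its own non-edge, so there are at most $f\le 2T$ such vertices.

(a) Each ordered pair has at least $N-2-f-2\ge\tau/2$ connectors. Apply Lemma~\ref{lem:random}(i).

(b) We reserve one arc $w\to a(w)$ with $a(w)\in A$ for each $w\in C\setminus A$. These are almost $N$ arcs, and if they all ended at one vertex $a$, few connectors would be left for the pairs $(a,v)$. So we spread them over two vertices. Choose distinct $a_1,a_2\in A$ and let $W_0$ be the set of common neighbors of $a_1$ and $a_2$ in $C\setminus A$; then $|W_0|\ge N-|A|-f\ge N-3T$. Let $a(w)=a_1$ for $\lfloor|W_0|/2\rfloor$ vertices $w\in W_0$ and $a(w)=a_2$ for the other vertices of $W_0$; for $w\in C\setminus(A\cup W_0)$ let $a(w)$ be any neighbor of $w$ in $A$.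

Let $(u,v)$ be an ordered pair of distinct vertices of $C$, and let $w\in W_0$ be a common neighbor of $u$ and $v$. All reserved arcs end in $A$ and $w\notin A$, so the only reserved edge at $w$ is $w\to a(w)$. Hence $w$ is a connector for $(u,v)$ unless $a(w)=u$. At least $\lfloor|W_0|/2\rfloor$ vertices $w\in W_0$ have $a(w)\ne u$, and all but at most $f+2$ of them are common neighbors of $u$ and $v$. The number of connectors is therefore at least $(N-3T-1)/2-2T-2\ge\tau/2$. Apply Lemma~\ref{lem:random}(i).
\end{proof}

Part (b) fails for $|A|=1$: the single vertex of $A$ would have no out-neighbor in $H$. This is why the graphs of Lemma~\ref{lem:clique} need their own treatment.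

Call two vertices of $C$ \emph{near} if they are equal or adjacent. A directed path of length at most~$3$ from one low vertex to the other through the core leaves to some $b\in C$ and returns from some $a\in C$ near $b$. If $S,S'\subset C$ and no vertex of $S$ is near a vertex of $S'$, then $S$ and $S'$ are disjoint with no edge between them, so $f\ge|S|\,|S'|$. Against this product, \eqref{eq:budget} bounds $f$ by a sum of degrees, and this comparison produces the near pairs. Let $S_x=N(x)\cap C$, $S_y=N(y)\cap C$, $h_x=|S_x|$ and $h_y=|S_y|$; the sets $S_x$ and $S_y$ may overlap.

\begin{proposition}\label{prop:nonadj}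
If $\ell=2$ and $x,y$ are non-adjacent, then $G$ has an orientation of diameter at most~$3$.
\end{proposition}

\begin{proof}
Here $h_x,h_y\ge2$ and $e_L=h_x+h_y$, so $f\le h_x+h_y-4$. We need a route from $x$ to $y$ and a route from $y$ to $x$, and they must use different edges at $x$ and different edges at $y$. So we claim that there are $a_x\ne b_x$ in $S_x$ and $a_y\ne b_y$ in $S_y$ such that $b_x$ is near $a_y$ and $b_y$ is near $a_x$.

Let $\Gamma$ be the bipartite graph whose sides are disjoint copies of $S_x$ and $S_y$ and whose edges are the near pairs. The claim says that $\Gamma$ has two disjoint edges. Suppose it does not. Then some vertex $\sigma$ of $\Gamma$ lies on all edges. This is immediate if there is at most one edge. Otherwise two edges share a vertex, say they are $\sigma t$ and $\sigma t'$, and an edge avoiding $\sigma$ would have to meet both and so be $tt'$, which is impossible because $t$ and $t'$ lie on the same side. By the symmetry between $x$ and $y$ let $\sigma\in S_x$. No vertex of $S_x\setminus\{\sigma\}$ is near a vertex of $S_y$, so $f\ge(h_x-1)h_y$. But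
\[
(h_x-1)h_y-(h_x+h_y-2)=(h_x-2)(h_y-1)\ge0 ,
\]
so $f\ge h_x+h_y-2$, a contradiction. This proves the claim.

Orient $a_x\to x\to b_x$ and $a_y\to y\to b_y$. Prescribe $b_x\to a_y$ if $b_x\ne a_y$, and $b_y\to a_x$ if $b_y\ne a_x$. These are not opposite directions of one edge, since that would mean $b_x=a_x$. Extend to an orientation of $H$ of diameter at most~$2$ by Lemma~\ref{lem:coretwo}(a). By Lemma~\ref{lem:attach}, all distances between $L$ and $C$ are at most~$3$ in both directions. Finally $d(x,y)\le3$ along $x,b_x,a_y,y$ and $d(y,x)\le3$ along $y,b_y,a_x,x$.
\end{proof}

\begin{proposition}\label{prop:adj}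
If $\ell=2$ and $x,y$ are adjacent, then $G$ has an orientation of diameter at most~$3$.
\end{proposition}

\begin{proof}
Here $h_x,h_y\ge1$ and $e_L=h_x+h_y+1$, so
\begin{equation}\label{eq:adj}
0\le f\le h_x+h_y-3 .
\end{equation}
In particular $h_x=h_y=1$ is impossible; this is the point at which the graph of Proposition~\ref{prop:lower} is excluded. By symmetry let $h_x\ge h_y$. We always orient $x\to y$, so $d(x,y)=1$.

\medskip
\noindent\emph{Case 1: $h_y\ge2$.} Both low vertices can have an in-neighbor and an out-neighbor in $C$, and only a route from $y$ to $x$ is needed. Some $b\in S_y$ is near some $a\in S_x$, since otherwise $f\ge h_xh_y\ge h_x+h_y$, contrary to~\eqref{eq:adj}; the last inequality is $(h_x-1)(h_y-1)\ge1$. Choose $b'\in S_x\setminus\{a\}$ and $a'\in S_y\setminus\{b\}$, and orient $a\to x\to b'$ and $a'\to y\to b$. Prescribe $b\to a$ if $b\ne a$ and extend to $H$ by Lemma~\ref{lem:coretwo}(a). Distances inside $C$ are at most~$2$, distances between $L$ and $C$ are at most~$3$ by Lemma~\ref{lem:attach}, and $d(y,x)\le3$ along $y,b,a,x$.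

\medskip
\noindent\emph{Case 2: $h_y=1$ and $h_x\ge3$.} Let $S_y=\{c\}$ and orient $y\to c$. Now $x$ is the only in-neighbor of $y$, so Lemma~\ref{lem:attach} does not apply to $y$, and every vertex of $C$ must reach $x$ within two steps. We keep one out-neighbor for $x$ in $C$ and use all its other neighbors as entrances: choose $b\in S_x$, let $A=S_x\setminus\{b\}$, and orient $x\to b$ and $a\to x$ for all $a\in A$. Then $2\le|A|\le T$. By~\eqref{eq:adj}, $|A|=h_x-1\ge f+1$, so a vertex of $C\setminus A$ without a neighbor in $A$ would lie on more than $f$ non-edges. Hence Lemma~\ref{lem:coretwo}(b) applies, and we orient $H$ accordingly. Distances inside $C$ are at most~$2$. For $w\in C$ we have $d(w,x)\le2$, directly if $w\in A$ and through an out-neighbor in $A$ otherwise. Therefore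
\[
d(w,y)\le3,\qquad d(x,w)\le1+d(b,w)\le3,\qquad d(y,w)\le1+d(c,w)\le3,
\]
and $d(y,x)\le1+d(c,x)\le3$.

\medskip
\noindent\emph{Case 3: $h_y=1$ and $h_x=2$.} By~\eqref{eq:adj}, $f=0$, so $H$ is complete and Lemma~\ref{lem:clique} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n$ be large and let $G$ be a bridgeless graph with $n$ vertices that satisfies~\eqref{eq:size}. By Lemma~\ref{lem:gap}, $G$ has $\ell\le2$ low vertices. An orientation of diameter at most~$3$ is given by the first paragraph of Section~\ref{sec:one} for $\ell=0$, by Proposition~\ref{prop:one} for $\ell=1$, and by Propositions~\ref{prop:nonadj} and~\ref{prop:adj} for $\ell=2$. Hence $m(n,3)\le\binom{n-3}{2}+n+1$, and Proposition~\ref{prop:lower} gives the reverse inequality.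
\end{proof}

\begin{thebibliography}{1}

\bibitem{BK}
Sopon Boriboon and Teeradej Kittipassorn,
\emph{A Size Condition for Small Diameter Orientable Graphs},
arXiv:2508.17569 (2025).

\end{thebibliography}
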